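\title{Maximal topologically invariant $\sigma$-ideals with Borel base on the Hilbert cube}

\begin{abstract}
We consider the non-trivial topologically invariant $\sigma$-ideals with Borel base on the Hilbert cube $Q$ and ask whether the ideal $\mathcal M$ of meager sets is the only maximal one. We show that $\mathcal M$ is maximal, and that it is not the only maximal ideal: for every field $\mathbb F$ we construct a maximal ideal $\mathcal I_{\mathbb F}$ that contains a comeager set. It is obtained from Baire category by replacing open sets with the compact sets $L\subseteq Q$ for which $H_*(Q,Q\setminus L;\mathbb F)\neq0$. The ideals $\mathcal I_{\mathbb F}$ contain all $Z$-sets and all countable-dimensional sets, and fields of different characteristics give different ideals.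
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $I=[0,1]$ and let $Q=I^{\mathbb N}$ be the Hilbert cube, with coordinates $x_1,x_2,\dots$. An \emph{ideal} on a set $X$ is a family $\mathcal I$ of subsets of $X$ closed under taking subsets and under finite unions; it is a \emph{$\sigma$-ideal} if it is also closed under countable unions. It is \emph{non-trivial} if it contains an uncountable set and differs from the power set $\mathcal P(X)$. A \emph{base} of $\mathcal I$ is a subfamily $\mathcal B\subseteq\mathcal I$ such that every member of $\mathcal I$ is contained in a member of $\mathcal B$. If $X$ is a topological space, $\mathcal I$ has \emph{Borel base} (respectively \emph{BP-base}) if it has a base consisting of Borel sets (respectively sets with the Baire property), and $\mathcal I$ is \emph{topologically invariant} if $\mathcal I=\{h(A):A\in\mathcal I\}$ for every homeomorphism $h\colon X\to X$. We call an ideal \emph{admissible} if it is a non-trivial topologically invariant $\sigma$-ideal with Borel base on $Q$, and \emph{maximal admissible} if, in addition, it is not properly contained in another admissible ideal.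

An admissible ideal is a notion of smallness that depends only on how a set lies in $Q$ topologically and that is witnessed by Borel sets. A maximal one is as generous as such a notion can be without declaring $Q$ itself small. The first example is the $\sigma$-ideal $\mathcal M$ of \emph{meager} sets, the subsets of countable unions of nowhere dense sets. The following problem is posed in \cite{BMRZ}.

\medskip
\noindent\textbf{Problem.} \emph{Let $\mathcal I$ be a maximal admissible ideal on $Q$. Is $\mathcal I=\mathcal M$?}
\medskip

In finite dimensions the analogous question has a positive answer: on $\mathbb R^n$ the ideal of meager sets is the largest topologically invariant $\sigma$-ideal with BP-base among those different from $\mathcal P(\mathbb R^n)$. On $Q$ this statement fails. Recall that a space is \emph{zero-dimensional} if it has a base of clopen sets and \emph{countable-dimensional} if it is a countable union of zero-dimensional subspaces. The countable-dimensional subsets of $Q$ form a topologically invariant $\sigma$-ideal $\sigma\mathcal D_0\neq\mathcal P(Q)$, generated by the zero-dimensional subspaces and with a base of $G_{\delta\sigma}$-sets.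 It is not contained in $\mathcal M$: the points of $Q$ all of whose coordinates are irrational form a zero-dimensional dense $G_\delta$-set.

This example alone does not decide the problem, because an admissible ideal need not a priori lie in a maximal one. Zorn's lemma is not available: if $\mathcal I_1\subsetneq\mathcal I_2\subsetneq\cdots$ are $\sigma$-ideals and $A_n\in\mathcal I_{n+1}\setminus\mathcal I_n$, then $\bigcup_nA_n$ belongs to no $\mathcal I_m$, so the union of the chain is not a $\sigma$-ideal. One might therefore guess that above $\sigma\mathcal D_0$ the admissible ideals grow without ever reaching a maximal one, and that $\mathcal M$ is the only maximal ideal; even the existence of a maximal ideal needs an argument. We show, in ZFC, that maximal admissible ideals exist, that $\mathcal M$ is one of them, and that the answer to the problem is negative.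

\begin{theorem}\label{thm:M}
The ideal $\mathcal M$ is a maximal admissible ideal.
\end{theorem}

\begin{theorem}\label{thm:IF}
For every field $\mathbb F$ there is a maximal admissible ideal $\mathcal I_{\mathbb F}\not\subseteq\mathcal M$; in particular $\mathcal I_{\mathbb F}\neq\mathcal M$. The ideal $\mathcal I_{\mathbb F}$ contains the comeager set
\[
G=\{x\in Q: x_i\neq\tfrac12\text{ for all }i\ge2\}.
\]
\end{theorem}

The ideals $\mathcal I_{\mathbb F}$ are defined in Section~\ref{sec:homology}, and the third theorem describes them. Homology is singular homology. A space is \emph{$\mathbb F$-acyclic} if it is nonempty and its reduced homology with coefficients in $\mathbb F$ vanishes. A closed set $A\subseteq Q$ is a \emph{$Z$-set} if the identity map of $Q$ is a uniform limit of continuous maps $Q\to Q\setminus A$.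

\begin{theorem}\label{thm:props}
The ideals $\mathcal I_{\mathbb F}$ have the following properties.
\begin{enumerate}
\item[(a)] A closed set $A\subseteq Q$ belongs to $\mathcal I_{\mathbb F}$ if and only if $Q\setminus K$ is $\mathbb F$-acyclic for every compact $K\subseteq A$. In particular all $Z$-sets lie in $\mathcal I_{\mathbb F}$.
\item[(b)] $\sigma\mathcal D_0\subseteq\mathcal I_{\mathbb F}$.
\item[(c)] If $\operatorname{char}\mathbb F\neq\operatorname{char}\mathbb F'$, then $\mathcal I_{\mathbb F}\neq\mathcal I_{\mathbb F'}$. Hence there are infinitely many maximal admissible ideals different from $\mathcal M$.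
\end{enumerate}
\end{theorem}

The proof of Theorem~\ref{thm:M} in Section~\ref{sec:meager} uses two facts about nonempty open sets: a Borel set is either meager or comeager in one of them, and any two of them intersect after a suitable permutation of coordinates. Section~\ref{sec:test} shows that every invariant family of compact sets with an analogous intersection property yields a maximal ideal in the same way. In Section~\ref{sec:homology} we exhibit such a family that contains nowhere dense sets: the compact sets whose complement has nontrivial homology, for which the intersection property comes from the cup product. Parts (a) and (b) of Theorem~\ref{thm:props} are proved in Section~\ref{sec:closed}, and part (c) in Section~\ref{sec:char}.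

\section{Swaps of coordinates and the meager ideal}\label{sec:meager}

We use the metric $d(x,y)=\sum_{i\ge1}2^{-i}|x_i-y_i|$ on $Q$. Its balls are convex. Let $\operatorname{pr}_N\colon Q\to I^N$ be the projection to the first $N$ coordinates and $\iota_N\colon I^N\to Q$, $\iota_N(y)=(y,0,0,\dots)$. If $\operatorname{pr}_N(x)=\operatorname{pr}_N(y)$, then $d(x,y)\le2^{-N}$. Consequently,
\begin{equation}\label{eq:separate}
\text{disjoint compact sets $C,L\subseteq Q$ satisfy }\operatorname{pr}_N(C)\cap\operatorname{pr}_N(L)=\emptyset\text{ for all large }N.
\end{equation}
For $N\ge1$ the \emph{swap} $s_N\colon Q\to Q$ is the homeomorphism that exchanges the coordinates $x_i$ and $x_{N+i}$ for $1\le i\le N$. It satisfies $s_N^{-1}=s_N$, and $\operatorname{pr}_N\circ s_N$ is the projection to the coordinates $N+1,\dots,2N$.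

We recall the facts on Baire category that we need; they hold in every topological space $X$, separable or not. A set has the \emph{Baire property} if it differs from an open set by a meager set; every Borel set has it. A subset of an open set $U$ is meager in $U$ if and only if it is meager in $X$, and $B$ is \emph{comeager in $U$} if $U\setminus B$ is meager. If $B$ has the Baire property and is not meager, then the open set from which it differs by a meager set is nonempty, so $B$ is comeager in a nonempty open set. The space $X$ is a \emph{Baire space} if no nonempty open set is meager; completely metrizable spaces are Baire.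

The following observation is the simplest instance of the mechanism behind all maximality proofs in this paper: a condition on the first $N$ coordinates and a condition on the next $N$ coordinates are independent.

\begin{lemma}\label{lem:openswap}
For all nonempty open sets $U,U'\subseteq Q$ there is $N$ with $U\cap s_N(U')\neq\emptyset$.
\end{lemma}

\begin{proof}
For large $N$ there are nonempty open sets $O,O'\subseteq I^N$ with $\operatorname{pr}_N^{-1}(O)\subseteq U$ and $\operatorname{pr}_N^{-1}(O')\subseteq U'$. For $y\in O$ and $z\in O'$ the point $(y,z,0,0,\dots)$ lies in $U$, and its image $(z,y,0,0,\dots)$ under $s_N$ lies in $U'$.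
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:M}]
The family $\mathcal M$ is a topologically invariant $\sigma$-ideal, and the countable unions of closed nowhere dense sets form a base of $F_\sigma$-sets. It contains the uncountable set $\{x:x_1=\frac12\}$, and $Q\notin\mathcal M$ by the Baire category theorem. So $\mathcal M$ is admissible.

Let $\mathcal J\supsetneq\mathcal M$ be a topologically invariant $\sigma$-ideal with Borel base. We show that $\mathcal J=\mathcal P(Q)$. A non-meager member of $\mathcal J$ lies in a Borel set $B\in\mathcal J$, which is non-meager and hence comeager in a nonempty open set $U$. Since $U\setminus B\in\mathcal M\subseteq\mathcal J$, we get $U\in\mathcal J$, and then $U^*=\bigcup_Ns_N(U)\in\mathcal J$. By Lemma~\ref{lem:openswap} the open set $U^*$ is dense, so $Q\setminus U^*\in\mathcal M\subseteq\mathcal J$. Hence $Q\in\mathcal J$.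
\end{proof}

One can also finish the proof with the homogeneity of $Q$ \cite{Keller}: finitely many homeomorphic images of $U$ cover $Q$ by compactness. The argument with swaps is the one that generalizes, because it does not require the images of $U$ to cover $Q$; it only requires them to cover $Q$ up to a set that is already known to be small.

\section{Maximal ideals from test families}\label{sec:test}

In the proof above the nonempty open sets serve as test sets for largeness. We now allow other test sets.

\begin{definition}\label{def:test}
A \emph{test family} is a nonempty family $\mathcal C$ of nonempty compact subsets of $Q$ such that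
\begin{enumerate}
\item[(T1)] $h(L)\in\mathcal C$ for every $L\in\mathcal C$ and every homeomorphism $h$ of $Q$;
\item[(T2)] for every $L\in\mathcal C$ and $\varepsilon>0$ there is $L'\in\mathcal C$ with $L'\subseteq L$ and $\operatorname{diam}L'<\varepsilon$;
\item[(T3)] for all $L,L'\in\mathcal C$ there is $N$ such that $L\cap s_N(L')$ contains a member of $\mathcal C$.
\end{enumerate}
\end{definition}

We want an ideal for which the members of $\mathcal C$ are large and for which each Borel set is either small or fills a member of $\mathcal C$ up to something small. The members of $\mathcal C$ do not form a base of a topology on $Q$, so this dichotomy cannot be quoted directly. We therefore pass to an auxiliary space, whose points are the ways of descending to a point of $Q$ through members of $\mathcal C$, and in which the members of $\mathcal C$ do determine basic open sets. There the ordinary Baire property is available.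

Give $\mathcal C$ the discrete topology and $\mathcal C^\omega$ the product topology, and put
\[
X=\{(L_n)_{n\ge0}\in\mathcal C^\omega: L_0\supseteq L_1\supseteq\cdots,\ \operatorname{diam}L_n\to0\}.
\]
For $L_0\supseteq\dots\supseteq L_k$ in $\mathcal C$ let $[L_0,\dots,L_k]$ be the set of sequences in $X$ that begin with $L_0,\dots,L_k$. These \emph{basic sets} form a base of $X$, and they are nonempty by (T2). The decreasing sequences form a closed subset of the completely metrizable space $\mathcal C^\omega$, and among them the condition $\forall m\,\exists n\ \operatorname{diam}L_n<1/m$ defines a $G_\delta$-set. A $G_\delta$-subset of a completely metrizable space is completely metrizable, so $X$ is a nonempty Baire space.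

A decreasing sequence of nonempty compact sets with diameters tending to $0$ meets in one point, so we can define $\pi\colon X\to Q$ by $\{\pi((L_n))\}=\bigcap_nL_n$. We have
\begin{equation}\label{eq:piL}
\pi([L_0,\dots,L_k])\subseteq L_k ,
\end{equation}
and since the diameters tend to $0$ along each point of $X$, the map $\pi$ is continuous. A homeomorphism $h$ of $Q$ is uniformly continuous, so by (T1) the formula $h_*((L_n))=(h(L_n))$ defines a homeomorphism $h_*$ of $X$; it satisfies $\pi h_*=h\pi$ and $h_*[L_0,\dots,L_k]=[h(L_0),\dots,h(L_k)]$. Define
\[
\mathcal I(\mathcal C)=\{A\subseteq Q: A\subseteq B\text{ for some Borel set }B\subseteq Q\text{ with }\pi^{-1}(B)\text{ meager in }X\}.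
\]

\begin{lemma}\label{lem:criteria}
Let $\mathcal C$ be a test family.
\begin{enumerate}
\item[(i)] If $A\subseteq Q$ contains a member of $\mathcal C$, then $A\notin\mathcal I(\mathcal C)$.
\item[(ii)] If $B\subseteq Q$ is Borel and every $L\in\mathcal C$ contains some $L'\in\mathcal C$ with $L'\cap B=\emptyset$, then $B\in\mathcal I(\mathcal C)$.
\item[(iii)] For every $L\in\mathcal C$ the set $Q\setminus\bigcup_Ns_N(L)$ belongs to $\mathcal I(\mathcal C)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $L\subseteq A\subseteq B$ and $L\in\mathcal C$, then $\pi^{-1}(B)$ contains the nonempty open set $[L]$ by \eqref{eq:piL}, so it is not meager.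

(ii) Given a basic set $[L_0,\dots,L_k]$, choose $L'\in\mathcal C$ in $L_k\setminus B$. Then $[L_0,\dots,L_k,L']$ is a nonempty open subset of $[L_0,\dots,L_k]$ disjoint from $\pi^{-1}(B)$ by \eqref{eq:piL}. So $\pi^{-1}(B)$ is nowhere dense.

(iii) The set is $G_\delta$, and by (T3) every $M\in\mathcal C$ contains a member of $\mathcal C$ that lies in some $s_N(L)$. Apply (ii).
\end{proof}

\begin{proposition}\label{prop:max}
Let $\mathcal C$ be a test family. Then $\mathcal I(\mathcal C)$ is a topologically invariant $\sigma$-ideal with Borel base, $Q\notin\mathcal I(\mathcal C)$, and every topologically invariant $\sigma$-ideal with Borel base that properly contains $\mathcal I(\mathcal C)$ equals $\mathcal P(Q)$. Hence, if $\mathcal I(\mathcal C)$ contains an uncountable set, it is a maximal admissible ideal.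
\end{proposition}

\begin{proof}
The Borel sets with meager preimage are closed under countable unions and form a base of $\mathcal I(\mathcal C)$, so $\mathcal I(\mathcal C)$ is a $\sigma$-ideal with Borel base. It is invariant because $\pi^{-1}(h(B))=h_*(\pi^{-1}(B))$ for every homeomorphism $h$ of $Q$. By Lemma~\ref{lem:criteria}(i), $Q\notin\mathcal I(\mathcal C)$.

Let $\mathcal J\supsetneq\mathcal I(\mathcal C)$ be a topologically invariant $\sigma$-ideal with Borel base. A member of $\mathcal J\setminus\mathcal I(\mathcal C)$ lies in a Borel set $B\in\mathcal J$, and $B\notin\mathcal I(\mathcal C)$. Thus $\pi^{-1}(B)$ is a non-meager Borel subset of $X$, and it is comeager in some basic set $[L_0,\dots,L_k]$. Put $B^*=\bigcup_Ns_N(B)$, a Borel member of $\mathcal J$. We have to spread the largeness of $B$ from one basic set to all of them.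

\emph{Claim: every basic set $[M_0,\dots,M_j]$ contains a basic set in which $\pi^{-1}(B^*)$ is comeager.} By (T3) there are $N$ and $M'\in\mathcal C$ with $M'\subseteq M_j\cap s_N(L_k)$; write $s=s_N$. Applying the homeomorphism $s_*$, we see that $\pi^{-1}(s(B))$ is comeager in $[s(L_0),\dots,s(L_k)]$, hence in the open subset $U_1=[s(L_0),\dots,s(L_k),M']$. This set need not meet $[M_0,\dots,M_j]$, but the point $\pi((L_n))$ depends only on the tail of the sequence. Let $U_2=[M_0,\dots,M_j,M']$. The replacement of initial segments
\[
(s(L_0),\dots,s(L_k),M',K_1,K_2,\dots)\longmapsto(M_0,\dots,M_j,M',K_1,K_2,\dots)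
\]
is a homeomorphism $U_1\to U_2$ that commutes with $\pi$. Hence $\pi^{-1}(s(B))$, and with it $\pi^{-1}(B^*)$, is comeager in $U_2$. This proves the claim.

Let $Y=\pi^{-1}(Q\setminus B^*)$, a Borel subset of $X$. If $Y$ were not meager, it would be comeager in a basic set, and by the claim both $Y$ and $X\setminus Y$ would be comeager in a smaller basic set $U$. Then $U=(U\setminus Y)\cup(U\cap Y)$ would be meager, which is impossible in a Baire space. So $Y$ is meager, $Q\setminus B^*\in\mathcal I(\mathcal C)\subseteq\mathcal J$, and $Q\in\mathcal J$.
\end{proof}

Each assumption on $\mathcal J$ was used once. Invariance and closure under countable unions give $B^*\in\mathcal J$; this is why (T3) asks for homeomorphisms from a fixed countable set. The Borel base gives the Baire property of $\pi^{-1}(B)$ in $X$. The Baire property of $B$ in $Q$ would be of no help here, since it places no restriction on subsets of a nowhere dense set, and nowhere dense sets will occur as members of $\mathcal C$.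

\begin{example}\label{ex:C0}
Let $\mathcal C_0$ be the family of compact subsets of $Q$ with nonempty interior. It satisfies (T1) and (T2), and (T3) holds by Lemma~\ref{lem:openswap}, since a nonempty open set contains a closed ball. Closed nowhere dense sets belong to $\mathcal I(\mathcal C_0)$ by Lemma~\ref{lem:criteria}(ii), so $\mathcal M\subseteq\mathcal I(\mathcal C_0)\neq\mathcal P(Q)$, and $\mathcal I(\mathcal C_0)=\mathcal M$ by Theorem~\ref{thm:M}.
\end{example}

If, on the other hand, a test family has a nowhere dense member $L$, then Lemma~\ref{lem:criteria}(iii) puts a comeager set into $\mathcal I(\mathcal C)$. Such a set is uncountable and non-meager, so $\mathcal I(\mathcal C)$ is a maximal admissible ideal not contained in $\mathcal M$. It remains to find such a family.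

\section{Compact sets with nonzero local homology}\label{sec:homology}

The hyperplane section $W=\{x\in Q:x_1=\frac12\}$ is nowhere dense, yet it is large in a topologically invariant sense: it separates $Q$. The intersection $W\cap s_1(W)=\{x:x_1=x_2=\frac12\}$ no longer separates $Q$, but there is a loop around it that does not bound in the complement. A family containing $W$ and satisfying (T3) must accommodate such intersections, so we measure the homology of the complement in all degrees.

Fix a field $\mathbb F$; all homology and cohomology in this section and the next has coefficients in $\mathbb F$. For compact $L\subseteq Q$ put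
\[
H_i(Q|L)=H_i(Q,Q\setminus L),\qquad \mathcal C_{\mathbb F}=\{L\subseteq Q\text{ compact}: H_i(Q|L)\neq0\text{ for some }i\}.
\]
For compact $K\subseteq L$ the inclusion $(Q,Q\setminus L)\to(Q,Q\setminus K)$ induces a \emph{restriction} $H_i(Q|L)\to H_i(Q|K)$, written $\alpha\mapsto\alpha|K$; restrictions compose. Since $Q$ is contractible, the exact sequence of the pair gives $H_i(Q|L)\cong\tilde H_{i-1}(Q\setminus L)$ for $L\neq Q$, while $H_0(Q|Q)=H_0(Q)\neq0$. As the empty set is not acyclic by our convention,
\begin{equation}\label{eq:acyclic}
L\in\mathcal C_{\mathbb F}\iff Q\setminus L\text{ is not $\mathbb F$-acyclic.}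
\end{equation}
In particular $\emptyset\notin\mathcal C_{\mathbb F}$, and $\mathcal C_{\mathbb F}$ satisfies (T1).

Sets that depend on finitely many coordinates reduce to finite dimensions. For any $A\subseteq I^N$,
\begin{equation}\label{eq:equiv}
\operatorname{pr}_N\colon(Q,\operatorname{pr}_N^{-1}(A))\to(I^N,A)\text{ is a homotopy equivalence of pairs with inverse }\iota_N,
\end{equation}
because $\operatorname{pr}_N\iota_N=\mathrm{id}$ and the straight-line homotopy from $\iota_N\operatorname{pr}_N$ to the identity does not change the first $N$ coordinates. It also restricts to a homotopy equivalence $\operatorname{pr}_N^{-1}(A)\to A$.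

\begin{example}\label{ex:Wk}
Let $W_k=\{x:x_1=\dots=x_k=\frac12\}$, so $W_1=W$. By \eqref{eq:equiv}, $Q\setminus W_k$ is homotopy equivalent to $I^k$ minus its center, which retracts radially onto the boundary sphere $S^{k-1}$. Hence $H_k(Q|W_k)\cong\mathbb F$ and $W_k\in\mathcal C_{\mathbb F}$: the degree of the class records the codimension. The family $\mathcal C_{\mathbb F}$ is not closed under passing to larger compact sets: $\{x:x_1\le\frac12\}$ contains $W$, but its complement is convex. It is not closed under passing to nonempty compact subsets either, as the next lemma shows for the point $\bigcap_kW_k$.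
\end{example}

\begin{lemma}\label{lem:Z}
No $Z$-set belongs to $\mathcal C_{\mathbb F}$. Closed subsets of $Z$-sets are $Z$-sets, and every singleton is a $Z$-set.
\end{lemma}

\begin{proof}
Let $A$ be a $Z$-set; we may assume $A\neq\emptyset$. Its complement is nonempty, as it is the target of a map from $Q$. Let $C\subseteq Q\setminus A$ be compact and nonempty, and choose $f\colon Q\to Q\setminus A$ with $d(f(x),x)<d(C,A)$ for all $x$. For $x\in C$ the segment from $x$ to $f(x)$ lies in the open ball of radius $d(C,A)$ about $x$, which misses $A$. So the inclusion $C\to Q\setminus A$ is homotopic to $f|_C$, which factors through the contractible space $Q$ and therefore induces zero on reduced homology. Every reduced singular cycle in $Q\setminus A$ has compact support, so it bounds, and $Q\setminus A$ is acyclic.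

A map into $Q\setminus A$ is a map into $Q\setminus K$ for $K\subseteq A$, which gives the second statement. For $x\in Q$ and $N\ge1$ choose $c\in I$ with $c\neq x_N$. The map that replaces the $N$-th coordinate by $c$ misses $x$ and moves points by at most $2^{-N}$.
\end{proof}

Here infinite dimension is essential. In $I^n$ an interior point $x$ has $H_n(I^n,I^n\setminus\{x\})\neq0$, and a family containing uncountably many singletons cannot satisfy an analogue of (T3), since countably many homeomorphisms move a given point to only countably many points.

Two standard properties drive all computations with $\mathcal C_{\mathbb F}$.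

\medskip
\noindent\textbf{Mayer--Vietoris.} For compact $A,B\subseteq Q$ the relative Mayer--Vietoris sequence for the open sets $Q\setminus A$ and $Q\setminus B$, whose intersection is $Q\setminus(A\cup B)$ and whose union is $Q\setminus(A\cap B)$, contains the exact piece
\[
H_{i+1}(Q|A\cap B)\to H_i(Q|A\cup B)\to H_i(Q|A)\oplus H_i(Q|B),
\]
in which the second map is given, up to sign, by the restrictions. We use two consequences.
\begin{enumerate}
\item[(MV1)] If $A\cap B\notin\mathcal C_{\mathbb F}$ and $0\neq\alpha\in H_i(Q|A\cup B)$, then $\alpha|A\neq0$ or $\alpha|B\neq0$.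
\item[(MV2)] If $A\cup B\in\mathcal C_{\mathbb F}$, then one of $A$, $B$, $A\cap B$ is in $\mathcal C_{\mathbb F}$.
\end{enumerate}

\noindent\textbf{Continuity.} Let $K_1\supseteq K_2\supseteq\cdots$ be compact and $K=\bigcap_jK_j$. Singular chains have compact support, and a compact subset of $Q\setminus K=\bigcup_j(Q\setminus K_j)$ lies in some $Q\setminus K_j$. So the chain complex of $(Q,Q\setminus K)$ is the direct limit of those of $(Q,Q\setminus K_j)$, and
\begin{enumerate}
\item[(Cont)] $H_i(Q|K)=\varinjlim_jH_i(Q|K_j)$; in particular, if $\alpha\in H_i(Q|K_1)$ and $\alpha|K_j\neq0$ for all $j$, then $\alpha|K\neq0$.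
\end{enumerate}

\begin{lemma}[shrinking]\label{lem:shrink}
If $L=A_1\cup\dots\cup A_m\in\mathcal C_{\mathbb F}$ with all $A_i$ compact, then some $A_i$ contains a member of $\mathcal C_{\mathbb F}$. Consequently $\mathcal C_{\mathbb F}$ satisfies \textup{(T2)}.
\end{lemma}

\begin{proof}
We argue by induction on $m$; for $m=1$ there is nothing to prove. For $m\ge2$ apply (MV2) to $A=A_1\cup\dots\cup A_{m-1}$ and $B=A_m$. If $B\in\mathcal C_{\mathbb F}$, we are done. If $A\in\mathcal C_{\mathbb F}$, or if $A\cap B=\bigcup_{i<m}(A_i\cap A_m)\in\mathcal C_{\mathbb F}$, the induction hypothesis applies to a union of $m-1$ compact sets, each contained in some $A_i$. For (T2), write $L$ as a finite union of compact sets of diameter less than $\varepsilon$.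
\end{proof}

We turn to (T3). Suppose first that $L=\operatorname{pr}_N^{-1}(K)$ and $L'=\operatorname{pr}_N^{-1}(K')$ with $K,K'\subseteq I^N$ compact. Then $L\cap s_N(L')=\operatorname{pr}_{2N}^{-1}(K\times K')$, and the complement of $K\times K'$ in $I^{2N}$ is $O\times I^N\cup I^N\times O'$, where $O=I^N\setminus K$ and $O'=I^N\setminus K'$. By \eqref{eq:equiv} and the K\"unneth formula over a field,
\[
H_*(Q|L\cap s_N(L'))\cong H_*(I^N,O)\otimes H_*(I^N,O')\cong H_*(Q|L)\otimes H_*(Q|L'),
\]
which is nonzero if $L,L'\in\mathcal C_{\mathbb F}$. For instance $W_k\cap s_k(W_k)=W_{2k}$: codimensions add.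

A general $L$ can be enlarged to $\operatorname{pr}_N^{-1}(\operatorname{pr}_N(L))$, and the K\"unneth formula produces a nonzero class for the intersection of the enlarged sets. The difficulty is that this class might die when restricted to the smaller set $L\cap s_N(L')$. To see that it survives we need a cohomology class of the pair $(Q,Q\setminus(L\cap s_N(L')))$ that detects it, and the cup product supplies one.

We recall the products involved. Since $\mathbb F$ is a field, $H^k(Y,A)=\operatorname{Hom}(H_k(Y,A),\mathbb F)$; we write $\langle u,a\rangle$ for the evaluation, and $\langle f^*u,a\rangle=\langle u,f_*a\rangle$. For open sets $A,B\subseteq Y$ there is a cup product $H^k(Y,A)\times H^m(Y,B)\to H^{k+m}(Y,A\cup B)$, natural for maps of triples $(Y;A,B)$. For open sets $A\subseteq Y$, $A'\subseteq Y'$, classes $u\in H^k(Y,A)$, $v\in H^m(Y',A')$ have a cross product $u\times v$, the cup product of their pullbacks to $Y\times Y'$, and classes $a\in H_k(Y,A)$, $b\in H_m(Y',A')$ have a cross product $a\times b$; both belong to the pair $(Y\times Y',A\times Y'\cup Y\times A')$, and $\langle u\times v,a\times b\rangle=\pm\langle u,a\rangle\langle v,b\rangle$.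

\begin{lemma}[intersection]\label{lem:intersect}
For all $L,L'\in\mathcal C_{\mathbb F}$ there is $N$ with $L\cap s_N(L')\in\mathcal C_{\mathbb F}$. In particular $\mathcal C_{\mathbb F}$ satisfies \textup{(T3)}.
\end{lemma}

\begin{proof}
Let $0\neq\alpha\in H_k(Q|L)$ and $0\neq\beta\in H_m(Q|L')$ be represented by singular chains $a$ and $b$ whose boundaries have supports $|\partial a|$ disjoint from $L$ and $|\partial b|$ disjoint from $L'$. By \eqref{eq:separate} there is $N$ such that, for the open sets $O=I^N\setminus\operatorname{pr}_N(L)$ and $O'=I^N\setminus\operatorname{pr}_N(L')$, we have $\operatorname{pr}_N(|\partial a|)\subseteq O$ and $\operatorname{pr}_N(|\partial b|)\subseteq O'$. Write $s=s_N$, $\xi=\operatorname{pr}_N$, $\eta=\operatorname{pr}_N\circ s$.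

\emph{Descending to $I^N$.} We have $|\partial a|\subseteq\xi^{-1}(O)\subseteq Q\setminus L$, so $a$ defines a class $[a]\in H_k(Q,\xi^{-1}(O))$ that maps to $\alpha$. Since $\mathbb F$ is a field, there is $u\in H^k(Q,Q\setminus L)$ with $\langle u,\alpha\rangle=1$. By \eqref{eq:equiv} the pullback of $u$ to $(Q,\xi^{-1}(O))$ equals $\xi^*u_0$ for some $u_0\in H^k(I^N,O)$. With $a_0=\xi_*[a]$ we get
\[
\langle u_0,a_0\rangle=\langle\xi^*u_0,[a]\rangle=\langle u,\alpha\rangle=1 .
\]
The same construction applied to $L',\beta,b,O'$ gives $v\in H^m(Q,Q\setminus L')$, $v_0\in H^m(I^N,O')$ and $b_0\in H_m(I^N,O')$ such that $v$ pulls back to $\xi^*v_0$ on $(Q,\xi^{-1}(O'))$ and $\langle v_0,b_0\rangle=1$.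

\emph{Swapping.} The involution $s$ maps $(Q,Q\setminus s(L'))$ to $(Q,Q\setminus L')$ and the subpair $(Q,\eta^{-1}(O'))$ to $(Q,\xi^{-1}(O'))$. So $w=s^*v\in H^m(Q,Q\setminus s(L'))$ pulls back to $s^*\xi^*v_0=\eta^*v_0$ on $(Q,\eta^{-1}(O'))$.

\emph{The product.} Since $(Q\setminus L)\cup(Q\setminus s(L'))=Q\setminus(L\cap s(L'))$, we have a class
\[
\omega=u\cup w\in H^{k+m}\bigl(Q,Q\setminus(L\cap s(L'))\bigr).
\]
By naturality its pullback to $(Q,\xi^{-1}(O)\cup\eta^{-1}(O'))$ is $\xi^*u_0\cup\eta^*v_0=(\xi,\eta)^*(u_0\times v_0)$. The map $(\xi,\eta)\colon Q\to I^N\times I^N$ is $\operatorname{pr}_{2N}$, and $\iota_{2N}$ maps $O\times I^N\cup I^N\times O'$ into $\xi^{-1}(O)\cup\eta^{-1}(O')$. Since $\operatorname{pr}_{2N}\iota_{2N}=\mathrm{id}$,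
\[
\bigl\langle(\xi,\eta)^*(u_0\times v_0),(\iota_{2N})_*(a_0\times b_0)\bigr\rangle=\langle u_0\times v_0,a_0\times b_0\rangle=\pm1 .
\]
Hence $\omega\neq0$, and $H_{k+m}(Q|L\cap s(L'))$, whose dual contains $\omega$, is nonzero.
\end{proof}

This is the one step where field coefficients are indispensable. With integer coefficients the cross product of a class of order $2$ and a class of order $3$ vanishes by bilinearity, so the argument breaks down; Theorem~\ref{thm:props}(c) shows that the choice of the field is visible in the result.

By Lemmas~\ref{lem:shrink} and \ref{lem:intersect}, $\mathcal C_{\mathbb F}$ is a test family. We define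
\[
\mathcal I_{\mathbb F}=\mathcal I(\mathcal C_{\mathbb F}).
\]

\begin{proof}[Proof of Theorem~\ref{thm:IF}]
By Example~\ref{ex:Wk}, $W\in\mathcal C_{\mathbb F}$. Since $s_N(W)=\{x:x_{N+1}=\frac12\}$, we have $G=Q\setminus\bigcup_{N\ge1}s_N(W)$, and $G\in\mathcal I_{\mathbb F}$ by Lemma~\ref{lem:criteria}(iii). The sets $s_N(W)$ are closed and nowhere dense, so $G$ is comeager. It is therefore non-meager, and uncountable because countable subsets of $Q$ are meager. By Proposition~\ref{prop:max}, $\mathcal I_{\mathbb F}$ is a maximal admissible ideal, and $G\in\mathcal I_{\mathbb F}\setminus\mathcal M$.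
\end{proof}

Theorems~\ref{thm:M} and \ref{thm:IF} answer the problem. The two ideals disagree as strongly as possible: $Q$ is the union of $G\in\mathcal I_{\mathbb F}$ and $Q\setminus G\in\mathcal M$.

\section{Closed sets and zero-dimensional sets in $\mathcal I_{\mathbb F}$}\label{sec:closed}

Both proofs in this section have the same shape. If a Borel set $B$ is not in $\mathcal I_{\mathbb F}$, then by Lemma~\ref{lem:criteria}(ii) there is $L\in\mathcal C_{\mathbb F}$ such that
\begin{equation}\label{eq:stuck}
\text{no compact subset of $L$ disjoint from $B$ belongs to }\mathcal C_{\mathbb F}.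
\end{equation}
We take a nonzero class $\alpha\in H_i(Q|L)$, cut $L$ along compact sets disjoint from $B$, follow $\alpha$ by (MV1), and pass to the limit by (Cont).

\begin{proof}[Proof of Theorem~\ref{thm:props}(a)]
By \eqref{eq:acyclic} we have to show that a closed set $A$ lies outside $\mathcal I_{\mathbb F}$ if and only if it contains a member of $\mathcal C_{\mathbb F}$. One direction is Lemma~\ref{lem:criteria}(i). Conversely, let $A\notin\mathcal I_{\mathbb F}$ be closed; then $A\neq\emptyset$. Take $L$ as in \eqref{eq:stuck} for $B=A$, and $0\neq\alpha\in H_i(Q|L)$. For $j\ge1$ put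
\[
L_j=\{x\in L:d(x,A)\le1/j\},\qquad L^j=\{x\in L:d(x,A)\ge1/j\}.
\]
Then $L=L_j\cup L^j$, and the compact sets $L^j$ and $L_j\cap L^j$ are disjoint from $A$, so they are not in $\mathcal C_{\mathbb F}$. By (MV1), $\alpha|L_j\neq0$ or $\alpha|L^j\neq0$, and the latter is impossible because $H_i(Q|L^j)=0$. The sets $L_j$ decrease to $L\cap A$, as $A$ is closed, so $\alpha|L\cap A\neq0$ by (Cont). Thus $A$ contains $L\cap A\in\mathcal C_{\mathbb F}$.

If $A$ is a $Z$-set, no compact subset of $A$ is in $\mathcal C_{\mathbb F}$ by Lemma~\ref{lem:Z}, so $A\in\mathcal I_{\mathbb F}$.
\end{proof}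

For part (b) we need one fact from dimension theory \cite{Engelking}: if $A$ is a zero-dimensional subspace of a separable metrizable space $Y$, then $Y$ has a countable base of open sets whose boundaries are disjoint from $A$.

\begin{proof}[Proof of Theorem~\ref{thm:props}(b)]
Since $\mathcal I_{\mathbb F}$ is a $\sigma$-ideal, it suffices to show that every zero-dimensional $A\subseteq Q$ belongs to it. Let $\mathcal V$ be a countable base of $Q$ with $\operatorname{bd}V\cap A=\emptyset$ for $V\in\mathcal V$. The set $A$ need not be Borel, so we enlarge it to the $G_\delta$-set $B=Q\setminus\bigcup_{V\in\mathcal V}\operatorname{bd}V$, which is still disjoint from all these boundaries. Suppose that $B\notin\mathcal I_{\mathbb F}$, take $L$ as in \eqref{eq:stuck}, and let $0\neq\alpha\in H_i(Q|L)$.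

\emph{Claim: if $M\subseteq L$ is compact, $\alpha|M\neq0$ and $\varepsilon>0$, then there is a compact $M'\subseteq M$ with $\operatorname{diam}M'<\varepsilon$ and $\alpha|M'\neq0$.} Cover $Q$ by $V_1,\dots,V_m\in\mathcal V$ of diameter less than $\varepsilon$. The closed sets $F_l=\overline{V_l}\setminus\bigcup_{j<l}V_j$ have diameter less than $\varepsilon$ and cover $Q$ (a point lies in $F_l$ for the least $l$ such that it lies in $V_l$), and $F_l\cap F_{l'}\subseteq\overline{V_l}\setminus V_l=\operatorname{bd}V_l$ for $l<l'$. Put $R_l=M\cap(F_l\cup\dots\cup F_m)$, so that $R_1=M$, $R_m=M\cap F_m$ and $R_l=(M\cap F_l)\cup R_{l+1}$ for $l<m$. The intersection $(M\cap F_l)\cap R_{l+1}$ is a compact subset of $L\cap\operatorname{bd}V_l$, hence disjoint from $B$ and not in $\mathcal C_{\mathbb F}$. By (MV1), if $\alpha|R_l\neq0$, then $\alpha|M\cap F_l\neq0$ or $\alpha|R_{l+1}\neq0$. Starting from $l=1$, we reach an index $l\le m$ with $\alpha|M\cap F_l\neq0$.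

Iterating the claim gives compact sets $L\supseteq M_1\supseteq M_2\supseteq\cdots$ with $\operatorname{diam}M_j\to0$ and $\alpha|M_j\neq0$. They are nonempty, so they meet in a single point $x$, and $\alpha|\{x\}\neq0$ by (Cont). This contradicts Lemma~\ref{lem:Z}.
\end{proof}

Note the difference from Lemma~\ref{lem:shrink}. There the class may be lost to the intersection of two pieces and replaced by a class of higher degree; here \eqref{eq:stuck} forbids this, so one fixed class descends to a point.

\begin{remark}
The ideal $\sigma\mathcal D_0$ is not maximal. The face $\{x:x_1=0\}$ is a $Z$-set, as the maps $x\mapsto(\max(x_1,\varepsilon),x_2,x_3,\dots)$ show, so it belongs to $\mathcal I_{\mathbb F}$; it is homeomorphic to $Q$, so it is not countable-dimensional.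
\end{remark}

\section{Dependence on the characteristic}\label{sec:char}

We now indicate the coefficients in the notation. If $\mathbb F_0$ is the prime field of $\mathbb F$, then $H_i(Q|L;\mathbb F)\cong H_i(Q|L;\mathbb F_0)\otimes_{\mathbb F_0}\mathbb F$ by the universal coefficient theorem, so $\mathcal C_{\mathbb F}$ and $\mathcal I_{\mathbb F}$ depend only on $\operatorname{char}\mathbb F$. Part (c) of Theorem~\ref{thm:props} rests on the following statement.

\begin{proposition}\label{prop:Lambda}
For each prime $p$ there is a compact set $\Lambda\subseteq Q$ with $\Lambda\in\mathcal C_{\mathbb F_p}$ such that no compact subset of $\Lambda$ belongs to $\mathcal C_{\mathbb F'}$ for any field $\mathbb F'$ with $\operatorname{char}\mathbb F'\neq p$.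
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:props}(c) from Proposition~\ref{prop:Lambda}]
Of two different characteristics one is a prime $p$; say $\operatorname{char}\mathbb F=p\neq\operatorname{char}\mathbb F'$. By Theorem~\ref{thm:props}(a) and \eqref{eq:acyclic}, $\Lambda\notin\mathcal I_{\mathbb F}$ and $\Lambda\in\mathcal I_{\mathbb F'}$. The characteristics $0,2,3,5,\dots$ thus give pairwise distinct maximal admissible ideals, all different from $\mathcal M$ by Theorem~\ref{thm:IF}.
\end{proof}

From now on $p$ is fixed and $\mathbb F'$ denotes an arbitrary field of characteristic different from $p$.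

\subsection{The first step}\label{sub:first}

Let $P_0=[\frac13,\frac23]^3$ and $V_0=\overline{I^3\setminus P_0}$. The shell $V_0$ retracts radially by deformation onto $\partial I^3\cong S^2$, so the sphere $\partial P_0$ represents a nonzero class in $H_2(V_0)$ for every field of coefficients. We want to enlarge $V_0$, and shrink $P_0$, so that this class survives over $\mathbb F_p$ and dies over $\mathbb F'$.

Triangulate $P_0$ and let $E$ be obtained from the $2$-skeleton of $P_0$ by attaching, for each $3$-simplex $\sigma$, a $3$-cell $c_\sigma$ along a map $S^2\to\partial\sigma$ of degree $p$. In the cellular chain complex of $E$ we have $\partial c_\sigma=p\,\partial\sigma$. With the simplices oriented coherently, $\partial P_0=\sum_\sigma\partial\sigma$. Over $\mathbb F'$ this cycle is the boundary of $p^{-1}\sum_\sigma c_\sigma$. Over $\mathbb F_p$ all boundaries of $3$-cells vanish, so no nonzero $2$-cycle bounds. Moreover the killing is local: $\partial\sigma\cup c_\sigma$ has reduced integral homology $\mathbb Z/p$, concentrated in degree $2$, so it is an $\mathbb F'$-acyclic substitute for the simplex $\sigma$. Using additional coordinates we embed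 $E$ in $P_0\times I^m$ so that $c_\sigma$ lies over $\sigma$, and we remove a neighborhood of $E$ from $P_0\times I^m$. Every $\mathbb F'$-chain in $I^3$ can then be pushed, simplex by simplex, into the removed part.

Two points remain. The procedure has to be repeated infinitely often, with finer and finer triangulations, in order to kill the $\mathbb F'$-homology of all compact subsets of the limit. And after the first step the ambient cube has dimension larger than $3$, so we need $\mathbb F'$-acyclic substitutes for simplices of dimension $r\ge4$ that are compatible with those already chosen for their faces. The next lemma provides them.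

\subsection{Substitutes for simplices}

For a simplex $\sigma$ let $\sigma^\circ$ be its relative interior; we do not distinguish between a simplicial complex and its underlying space, and $P^{(r)}$ is the $r$-skeleton of $P$. Let $R=\mathbb Z[1/p]$. It is flat over $\mathbb Z$, so $H_i(Y;R)=H_i(Y;\mathbb Z)\otimes R$, and a finitely generated abelian group $A$ has $A\otimes R=0$ exactly when $A$ is a finite $p$-group. Hence a nonempty finite CW complex is $R$-acyclic if and only if its reduced integral homology groups are finite $p$-groups. It is then $\mathbb F'$-acyclic: for a finite $p$-group $A$ multiplication by a suitable power of $p$ is both zero and invertible on $A\otimes\mathbb F'$ and on $\operatorname{Tor}(A,\mathbb F')$, so these groups vanish.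

We use Serre's Hurewicz theorem modulo the class of $p$-primary torsion groups, the abelian groups in which the order of each element is a power of $p$ (\cite{Serre}; \cite[Ch.~9.6]{Spanier}): if $Y$ is simply connected, $n\ge2$, and $H_i(Y;\mathbb Z)$ is a $p$-primary torsion group for $0<i<n$, then the kernel and cokernel of the Hurewicz map $\pi_n(Y)\to H_n(Y;\mathbb Z)$ are $p$-primary torsion groups.

\begin{lemma}\label{lem:E}
Let $P$ be a finite simplicial complex and $D$ a subcomplex. There are a finite CW complex $E$ containing $D\cup P^{(2)}$ as a subcomplex and a map $\rho\colon E\to P$ with the following properties.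
\begin{enumerate}
\item[(i)] $E$ has exactly one open cell $c_\sigma$ for each simplex $\sigma$ of $P$, with $\dim c_\sigma=\dim\sigma$ and $\rho(c_\sigma)\subseteq\sigma^\circ$. For $\sigma$ in $D\cup P^{(2)}$ we have $c_\sigma=\sigma^\circ$, and $\rho$ is the identity on $D\cup P^{(2)}$.
\item[(ii)] For every subcomplex $A$ of $P$ the set $E(A)=\rho^{-1}(A)$ is the subcomplex of $E$ formed by the cells $c_\tau$ with $\tau$ in $A$. In particular $E(A)=A$ for $A\subseteq D$.
\item[(iii)] For every $3$-simplex $\sigma$ of $P$ not in $D$ the cell $c_\sigma$ is attached along a map $S^2\to\partial\sigma$ of degree $p$.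
\item[(iv)] For every simplex $\sigma$ of $P$ the complex $E(\sigma)$ is $R$-acyclic, hence $\mathbb F'$-acyclic.
\end{enumerate}
\end{lemma}

\begin{proof}
We construct $E_r$ and $\rho\colon E_r\to D\cup P^{(r)}$ with properties (i)--(iv) by induction on $r\ge2$, starting with $E_2=D\cup P^{(2)}$ and the identity. Let $r\ge3$ and let $\sigma$ be an $r$-simplex of $P$ not in $D$. We choose below a map $f_\sigma\colon S^{r-1}\to E(\partial\sigma)\subseteq E_{r-1}$, attach an $r$-disc along $f_\sigma$, let $c_\sigma$ be its interior, and extend $\rho$ by sending the point $tx$ of the disc, where $x\in S^{r-1}$ and $0\le t\le1$, to $(1-t)z_\sigma+t\rho f_\sigma(x)$, where $z_\sigma$ is the barycenter of $\sigma$. For $t<1$ this point lies in $\sigma^\circ$. Doing this for all such $\sigma$ gives $E_r$ with (i). Since the sets $\tau^\circ$ partition $P$, the preimage of a subcomplex $A$ is the union of the cells $c_\tau$ with $\tau$ in $A$, and this union is a subcomplex because $c_\sigma$ is attached to cells $c_\tau$ with $\tau$ a proper face of $\sigma$. This is (ii). It remains to choose $f_\sigma$ so that (iii) and (iv) hold; for simplices of $D\cup P^{(2)}$,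 (iv) holds because $E(\sigma)=\sigma$.

\emph{Case $r=3$.} Here $E(\partial\sigma)=\partial\sigma\cong S^2$. Let $f_\sigma$ have degree $p$. Then $\tilde H_*(E(\sigma);\mathbb Z)$ is $\mathbb Z/p$ in degree $2$ and zero otherwise.

\emph{Case $r\ge4$.} Put $Y=E(\partial\sigma)$. We first show that $\rho\colon E(A)\to A$ induces an isomorphism in $R$-homology for every subcomplex $A$ of $\partial\sigma$, by induction on the number of simplices of $A$. Let $\tau$ be a maximal simplex of $A$ and $A'=A\setminus\tau^\circ$. Then $A=A'\cup\tau$ and $A'\cap\tau=\partial\tau$, and taking preimages gives $E(A)=E(A')\cup E(\tau)$ and $E(A')\cap E(\tau)=E(\partial\tau)$. The claim holds for $A'$ and $\partial\tau$ by induction, and for $\tau$ because $E(\tau)$ and $\tau$ are both $R$-acyclic. The Mayer--Vietoris sequences and the five lemma give it for $A$.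

So $Y$ has the $R$-homology of $S^{r-1}$. Therefore $H_i(Y;\mathbb Z)$ is a finite $p$-group for $0<i<r-1$, and $H_{r-1}(Y;\mathbb Z)$ has rank one; being the top homology group of the $(r-1)$-dimensional finite complex $Y$, it is free, hence isomorphic to $\mathbb Z$. The $2$-skeleton of $Y$ is the $2$-skeleton of $\sigma$. The fundamental group of a CW complex is that of its $2$-skeleton, so $\pi_1(Y)\cong\pi_1(\sigma)$ is trivial. By Serre's theorem the image of the Hurewicz map in $H_{r-1}(Y;\mathbb Z)\cong\mathbb Z$ has $p$-primary torsion quotient, so it is $p^s\mathbb Z$ for some $s\ge0$. Choose $f_\sigma$ with Hurewicz image $p^s$. The exact sequence of the pair $(E(\sigma),Y)$, whose only nonzero relative group is $\mathbb Z$ in degree $r$, gives $H_r(E(\sigma);\mathbb Z)=0$, $H_{r-1}(E(\sigma);\mathbb Z)\cong\mathbb Z/p^s$ and $H_i(E(\sigma);\mathbb Z)\cong H_i(Y;\mathbb Z)$ for $i<r-1$. So $E(\sigma)$ is $R$-acyclic. Finally let $E=E_r$ with $r=\max(2,\dim P)$.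
\end{proof}

The need for simple connectivity in the case $r\ge4$ explains why the $2$-skeleton is left untouched, and hence why the class to be preserved was chosen in degree $2$.

\subsection{The inductive step}

A \emph{box in $I^n$} is the empty set or a product $\prod_{i\le n}[a_i,b_i]\subseteq I^n$ with rational endpoints $a_i\le b_i$. A \emph{cubical set} is a finite union of closed cubes with edges parallel to the axes. Let $\kappa\colon I^n\to I^{n+m}$, $\kappa(x)=(x,0)$.

We recall two standard tools. A compact metrizable space is an \emph{ANR} if it is a retract of some open neighborhood whenever it is embedded as a closed subset of a metrizable space. Finite CW complexes are compact ANRs, and if a compact metrizable space is the union of two compact ANRs whose intersection is an ANR, then it is an ANR (the union theorem). Next, let $\mathcal K$ be a finite simplicial complex and $Y$ a space. An \emph{$\mathbb F'$-acyclic carrier} assigns to each simplex $\sigma$ of $\mathcal K$ an $\mathbb F'$-acyclic subspace $\Phi(\sigma)\subseteq Y$ with $\Phi(\tau)\subseteq\Phi(\sigma)$ for faces $\tau$ of $\sigma$. A linear map from the simplicial chains $C_*(\mathcal K;\mathbb F')$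 to the singular chains of $Y$ is \emph{carried by $\Phi$} if it sends each $\sigma$ to a chain in $\Phi(\sigma)$. The acyclic carrier theorem states that there is an augmentation-preserving chain map carried by $\Phi$, and that any two such maps are chain homotopic by a homotopy carried by $\Phi$.

\begin{lemma}\label{lem:step}
Let $P,V\subseteq I^n$ be cubical sets with $P\cup V=I^n$, and let $\mathcal T$ be a finite set of boxes in $I^n$. There are $m\ge1$ and cubical sets $P^+,V^+\subseteq I^{n+m}$ with $P^+\cup V^+=I^{n+m}$ such that
\begin{enumerate}
\item[(S1)] $V\times I^m\subseteq V^+$ and $(V\times I^m)\cap P^+=\emptyset$, hence $P^+\subseteq P\times I^m$;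
\item[(S2)] $\kappa_*\colon H_2(V;\mathbb F_p)\to H_2(V^+;\mathbb F_p)$ is injective;
\item[(S3)] for each $T\in\mathcal T$, with $K=P\cap T$ and $K^+=P^+\cap(T\times I^m)$, the map $\kappa_*\colon H_i(I^n,I^n\setminus K;\mathbb F')\to H_i(I^{n+m},I^{n+m}\setminus K^+;\mathbb F')$ is zero for all $i$ and all fields $\mathbb F'$ with $\operatorname{char}\mathbb F'\neq p$.
\end{enumerate}
\end{lemma}

In (S3), $\kappa$ is a map of pairs because $K^+\subseteq K\times I^m$ by (S1).

\begin{proof}
\emph{The triangulation.} Put $D=P\cap V$. The hyperplanes $\{x_i=c\}$, where $c$ runs through the endpoints of all intervals defining the cubes of $P$, $V$ and the boxes in $\mathcal T$, cut $I^n$ into a complex of convex cells in which $P$, $V$, $D$ and the sets $P\cap T$ are unions of closed cells. Let $\mathcal K$ be its barycentric subdivision: the vertices of $\mathcal K$ are the barycenters of cells, and the simplices correspond to chains of cells. The sets listed are subcomplexes of $\mathcal K$, and they are \emph{full}: a simplex whose vertices lie in such a set lies in it, because the largest cell of the chain does. Every simplex of $\mathcal K$ lies in $P$ or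 in $V$, since an interior point of it does.

\emph{The sets $P^+$ and $V^+$.} Apply Lemma~\ref{lem:E} to $D\subseteq P$. The finite complex $E$ is a finite-dimensional compact metrizable space, so there is an embedding $g\colon E\to I^m$ for some $m\ge1$. Then $e=(\rho,g)\colon E\to P\times I^m$ is an embedding with $e(E(\sigma))\subseteq\sigma\times I^m$. Put
\[
Y=(V\times I^m)\cup e(E)\subseteq I^{n+m}.
\]
Since $\rho$ takes values in $P$, we have $e(E)\cap(V\times I^m)=e(\rho^{-1}(D))=e(D)$. The spaces $V\times I^m$, $E$ and $D$ are compact ANRs, so $Y$ is a compact ANR, and there is an open set $O\supseteq Y$ in $I^{n+m}$ with a retraction $O\to Y$. Divide $I^{n+m}$ into closed cubes of side $1/k$, with $k$ so large that every cube meeting $Y$ lies in $O$. Let $V^+$ be the union of the cubes that meet $Y$ and $P^+$ the union of the others. Then $P^+\cup V^+=I^{n+m}$, $Y\subseteq V^+\subseteq O$ and $P^+\cap Y=\emptyset$. This gives (S1); the last inclusion there holds because $I^n\setminus V\subseteq P$.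

\emph{Proof of \textup{(S2)}.} The map $\kappa$ factors as $V\to V\times I^m\to Y\to V^+$. The first map is a homotopy equivalence, and the third is injective in homology because $Y$ is a retract of $V^+$. For the second, $E$ is obtained from $D$, and so $Y$ from $V\times I^m$, by attaching one at a time, in order of increasing dimension, the cells $c_\sigma$ with $\sigma$ in $P$ and not in $D$. When a $d$-cell is attached to a space $Y'$ along $f\colon S^{d-1}\to Y'$, giving $Y''$, the kernel of $H_2(Y';\mathbb F_p)\to H_2(Y'';\mathbb F_p)$ is the image of $H_3(Y'',Y';\mathbb F_p)$. This group is zero for $d\neq3$. For $d=3$ the image is spanned by $f_*[S^2]$, and by Lemma~\ref{lem:E}(iii) $f$ factors through a map $S^2\to\partial\sigma$ of degree $p$, so $f_*[S^2]=0$ over $\mathbb F_p$. Hence each attachment is injective on $H_2(\,\cdot\,;\mathbb F_p)$.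

\emph{Proof of \textup{(S3)}: simplicial representatives.} Let $\mathcal N$ be the subcomplex of simplices of $\mathcal K$ that have no vertex in $K$; it is disjoint from $K$. For $x\in I^n$ with barycentric coordinates $x_v$ let $t(x)=\sum_{v\notin K}x_v$. Points of $K$ have $t=0$, and by fullness points with $t=0$ lie in $K$. For $x\notin K$ put $r(x)=\sum_{v\notin K}(x_v/t(x))\,v\in\mathcal N$. The segment from $x$ to $r(x)$ lies in the simplex carrying $x$, and $t>0$ along it, so $I^n\setminus K$ deformation retracts onto $\mathcal N$. Hence $H_i(I^n,\mathcal N;\mathbb F')\to H_i(I^n,I^n\setminus K;\mathbb F')$ is an isomorphism, and each class in the latter group is represented by a simplicial chain $b\in C_i(\mathcal K;\mathbb F')$ with $\partial b\in C_{i-1}(\mathcal N;\mathbb F')$. Here simplicial chains are regarded as singular chains by ordering the vertices of $\mathcal K$; let $\kappa_\#$ be the resulting chain map from $C_*(\mathcal K;\mathbb F')$ to the singular chains of $I^{n+m}$ induced by $\kappa$.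

\emph{Proof of \textup{(S3)}: pushing chains into $Y$.} We want to move $\kappa_\#(b)$ into $Y$, where it misses $P^+$, while each simplex stays over itself, so that $\partial b$ stays away from $K\times I^m$. Define $\Psi(\sigma)=\sigma\times I^m$ for all simplices $\sigma$ of $\mathcal K$, and
\[
\Phi(\sigma)=e(E(\sigma))\ \text{ if }\sigma\subseteq P,\qquad \Phi(\sigma)=\sigma\times I^m\ \text{ if }\sigma\not\subseteq P .
\]
In the second case $\sigma\subseteq V$, so $\Phi(\sigma)\subseteq\Psi(\sigma)\cap Y$ in both cases. All these sets are $\mathbb F'$-acyclic, by Lemma~\ref{lem:E}(iv) and convexity. Let $\tau$ be a face of $\sigma$. If $\sigma\subseteq P$, then $\tau\subseteq P$ and $E(\tau)\subseteq E(\sigma)$. If $\sigma\not\subseteq P$, then $\Phi(\tau)\subseteq\tau\times I^m\subseteq\Phi(\sigma)$. So $\Phi$ and $\Psi$ are $\mathbb F'$-acyclic carriers. Let $\lambda$ be an augmentation-preserving chain map carried by $\Phi$. Both $\lambda$ and $\kappa_\#$ are carried by $\Psi$, so there is a chain homotopy $\theta$ carried by $\Psi$ with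
\[
\kappa_\#(b)=\partial\theta(b)+\lambda(b)+\theta(\partial b).
\]
The chain $\lambda(b)$ lies in $Y$, which is disjoint from $P^+\supseteq K^+$. The chain $\theta(\partial b)$ lies in $\mathcal N\times I^m$, which is disjoint from $K\times I^m\supseteq K^+$. So $\kappa_\#(b)$ is a boundary modulo chains in $I^{n+m}\setminus K^+$.
\end{proof}

\subsection{The limit}

A \emph{box in $Q$ of level $n$} is a set $\operatorname{pr}_n^{-1}(T^0)$ with $T^0$ a box in $I^n$; it is then also a box of every level $n'\ge n$. There are countably many boxes in $Q$, the intersection of two boxes is a box, and every point of $Q$ has arbitrarily small neighborhoods that are boxes. They reduce the uncountably many compact subsets in Proposition~\ref{prop:Lambda} to countably many conditions.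

\begin{proof}[Proof of Proposition~\ref{prop:Lambda}]
Let $T_1,T_2,\dots$ list all boxes in $Q$. Start with $n_0=3$ and the sets $P_0,V_0$ of Section~\ref{sub:first}, for which $P_0\cup V_0=I^3$ and $H_2(V_0;\mathbb F_p)\neq0$; both are cubical, $V_0$ being a union of $26$ cubes of side $\frac13$. Given $n_j,P_j,V_j$, apply Lemma~\ref{lem:step} to $P_j$, $V_j$ and the boxes $\operatorname{pr}_{n_j}(T_l)$ for those $l\le j$ such that $T_l$ is of level $n_j$, and put $n_{j+1}=n_j+m$, $P_{j+1}=P_j^+$, $V_{j+1}=V_j^+$. Then $n_j\to\infty$. Let
\[
L_j=\operatorname{pr}_{n_j}^{-1}(P_j),\qquad\hat V_j=\operatorname{pr}_{n_j}^{-1}(V_j),\qquad\Lambda=\bigcap_jL_j .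
\]
By (S1) and $P_j\cup V_j=I^{n_j}$ we have $L_{j+1}\subseteq L_j$, $\hat V_j\subseteq\hat V_{j+1}$ and
\begin{equation}\label{eq:nest}
Q\setminus L_j\subseteq\hat V_j\subseteq Q\setminus L_{j+1}.
\end{equation}
Since $\iota_{n_j}=\iota_{n_{j+1}}\circ\kappa$, the equivalences \eqref{eq:equiv} identify the maps $\kappa_*$ in (S2) and (S3) with the maps induced by the inclusions $\hat V_j\to\hat V_{j+1}$ and $(Q,Q\setminus(L_j\cap T_l))\to(Q,Q\setminus(L_{j+1}\cap T_l))$.

\emph{$\Lambda\in\mathcal C_{\mathbb F_p}$.} The set $Q\setminus\Lambda$ is the increasing union of the open sets $Q\setminus L_j$, so by \eqref{eq:nest} it contains all $\hat V_j$ and each of its compact subsets lies in some $\hat V_j$. Hence $H_2(Q\setminus\Lambda;\mathbb F_p)=\varinjlim_jH_2(\hat V_j;\mathbb F_p)$. By (S2) this is a direct limit of injective maps starting from a nonzero group, so it is nonzero, and $\Lambda\in\mathcal C_{\mathbb F_p}$ by \eqref{eq:acyclic}.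

\emph{No compact $K\subseteq\Lambda$ is in $\mathcal C_{\mathbb F'}$.} Let $T=T_l$ be a box in $Q$. For all large $j$ we have $l\le j$ and $T$ is of level $n_j$, so the restriction $H_i(Q|L_j\cap T;\mathbb F')\to H_i(Q|L_{j+1}\cap T;\mathbb F')$ is zero by (S3). By (Cont), $H_i(Q|\Lambda\cap T;\mathbb F')=0$ for all $i$, that is, $\Lambda\cap T\notin\mathcal C_{\mathbb F'}$.

The same holds for every union $T$ of $k$ boxes, by induction on $k$: write $T=T'\cup T''$ with $T'$ a union of $k-1$ boxes and $T''$ a box; then $T'\cap T''$ is a union of $k-1$ boxes, and (MV2) applies to $\Lambda\cap T'$ and $\Lambda\cap T''$.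

Finally let $K\subseteq\Lambda$ be compact and nonempty. For each $l$ cover $K$ by finitely many boxes of diameter less than $1/l$ that meet $K$, and let $U_l$ be their union. The sets $T^{(l)}=U_1\cap\dots\cap U_l$ are finite unions of boxes, they decrease, and their intersection is $K$ because $K$ is closed. So $K=\bigcap_l(\Lambda\cap T^{(l)})$, and (Cont) gives $H_i(Q|K;\mathbb F')=0$ for all $i$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BMRZ} Taras Banakh, Michal Morayne, Robert Ralowski, Szymon Zeberski, \emph{Topologically invariant $\sigma$-ideals on the Hilbert cube}, arXiv:1302.5658 (2013).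

\bibitem{Engelking} Engelking, \emph{Dimension Theory}.

\bibitem{Keller} Keller, 1931.

\bibitem{Serre} Serre, 1953.

\bibitem{Spanier} Spanier, \emph{Algebraic Topology}.

\end{thebibliography}
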